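
\newtheorem{theorem}{Theorem}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Arbitrarily slow strong approximation of SDEs\\ from adaptive linear information}


\begin{abstract}
We consider the approximation of the solution $X(T)$ of an autonomous stochastic differential equation with smooth bounded coefficients by methods that observe finitely many linear functionals of the driving Brownian motion, chosen adaptively and in adaptive number. Yaroslavtseva proved that approximations based on point evaluations can be forced to converge arbitrarily slowly, and conjectured that a similar result holds for arbitrary continuous linear functionals. We prove this conjecture, for every state dimension $d\ge2$ and every number $m\ge1$ of Brownian components, with errors measured in mean or in probability. A converse by the Euler scheme shows that the sequences of positive numbers that occur as lower bounds for the mean error are exactly those tending to zero; for errors in probability, they are those that tend to zero and stay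 below one.
\end{abstract}

\section{The problem and the results}

Let $T\in(0,\infty)$, let $d,m\in\mathbb N$, and let $W$ be an $m$-dimensional Brownian motion with continuous paths and $W(0)=0$. Consider
\begin{equation}\label{sde}
dX(t)=\mu(X(t))\,dt+\sigma(X(t))\,dW(t),\quad t\in[0,T],\qquad X(0)=x_0\in\mathbb R^d,
\end{equation}
with bounded, infinitely often differentiable coefficients $\mu\colon\mathbb R^d\to\mathbb R^d$ and $\sigma\colon\mathbb R^d\to\mathbb R^{d\times m}$. Such coefficients are locally Lipschitz and bounded, so there is a unique strong solution $X$. Every continuous adapted process that satisfies \eqref{sde} is therefore \emph{the} solution. No bound is imposed on the derivatives of $\mu$ and $\sigma$, and the question is what this freedom costs: how well can $X(T)$ be approximated from finitely many observations of $W$?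

For point evaluations $W(t_1),W(t_2),\dots$ the answer is as bad as it can be. Yaroslavtseva \cite{Y}, building on work of Jentzen, M\"uller-Gronbach and Yaroslavtseva, proved the following: for every sequence of positive numbers $a_n\to0$, however slow, there is an equation \eqref{sde} with $d=4$, $m=1$ such that $\mathbb E|X(T)-\widehat X_n|\ge a_n$ for every approximation that uses on average $n$ point evaluations, where the sites and their number may depend on the values already seen. (Here and below $|\cdot|$ is the Euclidean norm.) But for the equations used in that proof, $X(T)$ can be recovered with error zero from only \emph{two} continuous linear functionals of $W$. So these equations cannot give lower bounds for richer linear information, for instance for methods that may observe integrals $\int_0^Tw(t)\,\nu(dt)$ against signed measures of their choice. Nevertheless it was conjectured in \cite{Y} that a similar negative result holds for arbitrary continuous linear functionals. There is a heuristic reason to expect this: finitely many linear observations always leave infinitely many Gaussian directions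 undetermined, and a quantity that varies strongly in all of these directions cannot be read off from the observations. We prove the conjecture. To state it we fix the class of methods.

\paragraph{Adaptive approximations.}
Let $C_m=C([0,T];\mathbb R^m)$ with the supremum norm $\|\cdot\|_\infty$ and its Borel $\sigma$-field. An \emph{adaptive approximation} $\widehat X$ is given by three sequences of maps.
\begin{itemize}
\item \emph{Information.} $\psi_1\colon C_m\to\mathbb R$ is a continuous linear functional. For $k\ge2$, $\psi_k\colon\mathbb R^{k-1}\times C_m\to\mathbb R$ is product measurable, and $w\mapsto\psi_k(y,w)$ is a continuous linear functional for each $y\in\mathbb R^{k-1}$. The observations of a path $w$ are $y_1(w)=\psi_1(w)$ and $y_k(w)=\psi_k(y_1(w),\dots,y_{k-1}(w),w)$ for $k\ge2$.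
\item \emph{Stopping.} Measurable maps $\chi_k\colon\mathbb R^k\to\{0,1\}$ determine the number of observations
$N(w)=\min\{k\in\mathbb N:\chi_k(y_1(w),\dots,y_k(w))=1\}$, where $N(W)<\infty$ almost surely is required.
\item \emph{Output.} Measurable maps $\varphi_k\colon\mathbb R^k\to\mathbb R^d$ give $\widehat X=\varphi_{N}(y_1,\dots,y_{N})$, evaluated at $w=W$.
\end{itemize}
We write $N=N(W)$ and $y_k=y_k(W)$. The cost is $c(\widehat X)=\mathbb E[N]$.

A \emph{generalized adaptive approximation} may in addition use a random element $Q$ that is independent of $W$: the maps $\psi_k,\chi_k,\varphi_k$ also depend on $Q$, jointly measurably. Moreover, for fixed values of $Q$ and $y$, the map $\psi_k$ only has to be an affine function of the path; no continuity is required. The observations $y_k$ and their number $N$ are then functions of $(Q,W)$; again $N<\infty$ almost surely is required, and the cost is $\mathbb E[N]$.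

\begin{theorem}\label{main}
Let $T,\ell\in(0,\infty)$, $d\ge2$ and $m\ge1$.
\begin{enumerate}
\item[(a)] Let $(a_n)\subset(0,1)$ with $a_n\to0$. There are bounded $C^\infty$ coefficients $\mu,\sigma$ such that the solution of \eqref{sde} with $x_0=0$ satisfies
\[
\mathbb P\big(|X(T)-\widehat X|\ge\ell\big)\ge a_n
\]
for every $n\in\mathbb N$ and every generalized adaptive approximation $\widehat X$ with $c(\widehat X)\le n$.
\item[(b)] Let $(a_n)\subset(0,\infty)$ with $a_n\to0$. There are bounded $C^\infty$ coefficients $\mu,\sigma$ such that the solution of \eqref{sde} with $x_0=0$ satisfies $\mathbb E|X(T)-\widehat X|\ge a_n$ for every $n\in\mathbb N$ and every generalized adaptive approximation $\widehat X$ with $c(\widehat X)\le n$.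
\end{enumerate}
\end{theorem}

Part (b) proves the conjecture, in the dimensions $d=4$, $m=1$ of the result for point evaluations and already for $d=2$, $m=1$. It follows from (a): apply (a) with $\ell=2\sup_na_n$ and the sequence $a_n/\ell\in(0,\frac12]$, and use $\mathbb E|X(T)-\widehat X|\ge\ell\,\mathbb P(|X(T)-\widehat X|\ge\ell)$.

The condition $a_n\to0$ cannot be dropped.

\begin{theorem}\label{converse}
For every equation \eqref{sde} with bounded $C^\infty$ coefficients, and any $d,m\in\mathbb N$, there are adaptive approximations $\widehat X_n$ with $c(\widehat X_n)\le n$ for all $n$ and $\mathbb E|X(T)-\widehat X_n|\to0$. For $n\ge m$ they use only point evaluations at fixed times.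
\end{theorem}

\begin{corollary}\label{class}
Let $T>0$, $d\ge2$, $m\ge1$ and $(a_n)\subset(0,\infty)$.
\begin{enumerate}
\item[(1)] There is an equation \eqref{sde} with bounded $C^\infty$ coefficients such that $\mathbb E|X(T)-\widehat X|\ge a_n$ for all $n$ and all adaptive approximations with $c(\widehat X)\le n$ if and only if $a_n\to0$.
\item[(2)] For fixed $\ell>0$, there is such an equation with $\mathbb P(|X(T)-\widehat X|\ge\ell)\ge a_n$ for all $n$ and all such $\widehat X$ if and only if $a_n\to0$ and $a_n<1$ for all $n$.
\end{enumerate}
\end{corollary}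

Section~\ref{idea} explains the mechanism on a two-dimensional Gaussian vector. Sections~\ref{obs}--\ref{tools} prepare the three ingredients of the proof of Theorem~\ref{main}(a): conditioning on adaptive observations, the equation, and two Fourier estimates. Section~\ref{proof} combines them. Section~\ref{conv} proves Theorem~\ref{converse} and Corollary~\ref{class}. We do not decide the case $d=1$.

\section{The idea: one observation of two Gaussian variables}\label{idea}

Let $\xi=(\xi_1,\xi_2)$ be a standard Gaussian vector. We may observe one linear functional $y=\langle b,\xi\rangle$ with a unit vector $b\in\mathbb R^2$ of our choice, and we are to predict $\cos\theta$, where $\theta$ is a known function of $\xi$.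

If $\theta=u\xi_1$ is linear, then $b=(1,0)$ gives $\cos\theta$ exactly, however large the frequency $u$. A linear phase offers no resistance to linear information.

Now let $\theta=u|\xi|^2$ with $u\ge8$. Let $b^\perp$ be a unit vector orthogonal to $b$ and put $\eta=\langle b^\perp,\xi\rangle$. Then $\theta=u(y^2+\eta^2)$, and $\eta\sim N(0,1)$ is independent of $y$. From $\mathbb E e^{i\alpha\eta^2}=(1-2i\alpha)^{-1/2}$ we get, for $j=1,2$,
\[
\big|\mathbb E[e^{ij\theta}\mid y]\big|=(1+4j^2u^2)^{-1/4}\le(1+256)^{-1/4}\le\tfrac14,
\]
and hence
\[
\operatorname{Var}(\cos\theta\mid y)=\tfrac12+\tfrac12\operatorname{Re}\mathbb E[e^{2i\theta}\mid y]-\big(\operatorname{Re}\mathbb E[e^{i\theta}\mid y]\big)^2\ge\tfrac12-\tfrac18-\tfrac1{16}=\tfrac5{16}.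
\]
No prediction based on $y$ has mean square error below $5/16$, whichever $b$ was chosen. Two facts made this work.
\begin{itemize}
\item After the observation one Gaussian direction $b^\perp$ is still completely unknown.
\item Along \emph{every} direction the phase is strictly convex, so at high frequency it spreads $\theta$ almost evenly over the circle.
\end{itemize}

Four obstacles separate this example from Theorem~\ref{main}.

\emph{Many adaptive observations.} With $K$ observations we need $K+1$ independent Gaussian modes of $W$. The direction that remains unknown then depends on the observed values, and we must check that the component of the modes along it is still standard Gaussian given these values (Lemma~\ref{gauss}). The number of observations is random, but by Markov's inequality it exceeds a large deterministic $K$ only with small probability.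

\emph{A small equation.} The phase must be produced by an SDE with bounded coefficients. The quadratic functional $\int g(t)W(t)^2dt$ is strictly convex in the modes of $W$, but the natural equation that generates it carries both $W$ and the integral. The functional $\int g(t)e^{-W(t)}dt$ is also strictly convex in the modes, and the running integral $\int_0^tg(s)e^{-W(s)}ds$, multiplied by $e^{W(t)}$, solves a linear scalar SDE of its own. This brings the dimension down to two. The price is that the exact Gaussian integral above is replaced by van der Corput's estimate.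

\emph{One equation for all $n$.} A single frequency cannot serve all $n$: by Theorem~\ref{converse}, sufficiently many observations beat any given equation. We therefore let the frequency grow with a random quantity $S$ of unbounded support. On the event $\{S\ge z_n\}$, whose probability $p_n$ will be larger than $a_n$ but tend to zero, the frequency is so high that $n$ observations on average are nearly useless. On the complement we claim nothing.

\emph{Errors in probability.} For (a) we need more than a variance: for any prediction $\widehat V$, the event $|\cos\theta-\widehat V|<\rho$ has to be unlikely. If $\theta$ is nearly uniform on the circle, then its probability is at most of order $\sqrt\rho$ (Lemma~\ref{majorant}).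

\section{What linear observations leave unknown}\label{obs}

From here until the end of Section~\ref{proof}, except in the reduction that opens Section~\ref{proof}, $m=1$, and we write $C=C_1$.

\paragraph{Cutoffs and modes.} Fix $C^\infty$ functions $f,g\colon\mathbb R\to[0,1]$ with
\begin{itemize}
\item $f=1$ on $(-\infty,T/3]$ and $f=0$ on $[T/2,\infty)$;
\item $g>0$ on $(0,T/3)$ and $g=0$ elsewhere.
\end{itemize}
For $w\in C$ put $z(w)=-\int_0^Tw(t)f'(t)\,dt$. Since $f(T)=0$, integration by parts gives $z(W)=\int_0^Tf\,dW$ almost surely. For $j\ge1$ let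
\[
h_j(t)=\sqrt{6/T}\,\cos(3\pi jt/T)\,\mathbf 1_{[0,T/3]}(t),\qquad e_j(t)=\int_0^th_j(s)\,ds .
\]
The $h_j$ are orthonormal in $L^2([0,T])$. On $[0,T/3]$ the function $e_j$ is a nonzero multiple of $\sin(3\pi jt/T)$, and $e_j=0$ on $[T/3,T]$.

Fix $M\in\mathbb N$ and let $e=(e_1,\dots,e_M)$,
\[
\xi_j=\int_0^Th_j\,dW,\qquad \xi=(\xi_1,\dots,\xi_M),\qquad R=W-\sum_{j\le M}\xi_je_j\in C .
\]
The pair $(R,\xi)$ is jointly Gaussian, $\xi\sim N(0,I_M)$, and $\operatorname{Cov}(R(t),\xi_i)=\int_0^th_i-e_i(t)=0$. Thus $\xi$ and $R$ are independent: each mode $\xi_j$ is a standard Gaussian variable that shifts the path in the direction $e_j$ and leaves $R$ unchanged. The modes are also invisible to $z$. Indeed $z(e_j)=0$, because $f'=0$ on $[0,T/3]$ and $e_j=0$ on $[T/3,T]$, and so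
\begin{equation}\label{zR}
z(W)=z(R).
\end{equation}

The curvature of our phase will be measured by the matrix
\[
A_M=\Big(\int_0^{T/3}g\,e_ie_j\,dt\Big)_{i,j\le M},\qquad \langle A_Mv,v\rangle=\int_0^{T/3}g\,\langle v,e\rangle^2dt .
\]
Since $g>0$ on $(0,T/3)$ and $e_1,\dots,e_M$ are linearly independent there, $A_M$ is positive definite. Let $\lambda_M>0$ be its smallest eigenvalue.

\paragraph{Observations as functions of the modes.} Consider a generalized adaptive approximation, fix a value $\mathsf q$ of $Q$ and a path $r\in C$, and suppose $W=r+\sum_j\xi_je_j$. Since $\psi_k$ is affine in the path,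
\begin{equation}\label{affine}
y_k=\alpha_k(y_1,\dots,y_{k-1})+\langle b_k(y_1,\dots,y_{k-1}),\xi\rangle ,
\end{equation}
where $\alpha_k(y)=\psi_k(\mathsf q,y,r)$ and $b_k(y)_j=\psi_k(\mathsf q,y,r+e_j)-\psi_k(\mathsf q,y,r)$ are Borel in $y$. (For $k=1$ both are constants.) This is the only property of the information that we use.

If the directions $b_k$ were fixed, then $K$ observations of the form \eqref{affine} would leave the component of $\xi$ orthogonal to $b_1,\dots,b_K$ untouched. For adaptive directions we orthonormalize as we go along; each new direction is determined by what has been seen.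

\begin{lemma}\label{gauss}
Let $K\in\mathbb N$, $M=K+1$, $\xi\sim N(0,I_M)$, and let $y_1,\dots,y_K$ be given by \eqref{affine} with Borel maps $\alpha_k,b_k$. There are a $\sigma$-field $\mathcal A\subset\sigma(\xi)$ and $\mathcal A$-measurable vectors $\mathbf m,v\in\mathbb R^M$ with $|v|=1$ and $\langle\mathbf m,v\rangle=0$ such that $y_1,\dots,y_K$ are $\mathcal A$-measurable and
\[
\xi=\mathbf m+\eta v,\qquad \eta=\langle v,\xi\rangle,
\]
where, given $\mathcal A$, $\eta$ is $N(0,1)$-distributed; that is, $\eta\sim N(0,1)$ is independent of $\mathcal A$. In particular $|\xi|^2=|\mathbf m|^2+\eta^2$.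
\end{lemma}

\begin{proof}
We construct orthonormal vectors $v_1,\dots,v_M$ recursively and put $\zeta_k=\langle v_k,\xi\rangle$, $\mathcal F_k=\sigma(\zeta_1,\dots,\zeta_k)$. Let $P_k$ be the orthogonal projection onto $\{v_1,\dots,v_k\}^\perp$, and write $b_k$ for $b_k(y_1,\dots,y_{k-1})$. For $k\le K$ and $P_{k-1}b_k\ne0$ let $v_k=P_{k-1}b_k/|P_{k-1}b_k|$. If $k\le K$ and $P_{k-1}b_k=0$, or if $k=M$, let $v_k$ be the normalization of $P_{k-1}\varepsilon_i$, where $\varepsilon_i$ is the first canonical basis vector with $P_{k-1}\varepsilon_i\ne0$.

\emph{Measurability.} By construction $b_k\in\operatorname{span}(v_1,\dots,v_k)$ for $k\le K$, so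
\[
y_k=\alpha_k(y_1,\dots,y_{k-1})+\sum_{i\le k}\langle b_k,v_i\rangle\zeta_i .
\]
By induction on $k$, $v_k$ is $\mathcal F_{k-1}$-measurable for $k\le M$ and $y_k$ is $\mathcal F_k$-measurable for $k\le K$.

\emph{Conditional law.} We claim that for $0\le k\le K$, given $\mathcal F_k$, the vector $P_k\xi$ has law $N(0,P_k)$. This is true for $k=0$. Suppose it holds for some $k<K$. The vector $v_{k+1}$ is an $\mathcal F_k$-measurable unit vector in the range of $P_k$. Hence, given $\mathcal F_k$, the pair
\[
\zeta_{k+1}=\langle v_{k+1},P_k\xi\rangle,\qquad P_{k+1}\xi=P_k\xi-\zeta_{k+1}v_{k+1}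
\]
is jointly Gaussian and centered with covariances $1$ and $P_{k+1}$ and with cross covariance $v_{k+1}^{\top}P_kP_{k+1}=v_{k+1}^{\top}P_{k+1}=0$. The two are therefore conditionally independent, and the law of $P_{k+1}\xi$ given $\mathcal F_{k+1}$ is $N(0,P_{k+1})$.

Put $\mathcal A=\mathcal F_K$, $v=v_M$ and $\mathbf m=\sum_{i\le K}\zeta_iv_i$. Since $M=K+1$, $P_K$ is the projection onto the line spanned by $v$. So $\xi-\mathbf m=P_K\xi=\eta v$, and by the claim $\eta\sim N(0,1)$ given $\mathcal A$.
\end{proof}

On the event $\{N\le K\}$ the output $\widehat X$ is a Borel function of $(y_1,\dots,y_K)$, for fixed $\mathsf q$, and the event itself belongs to $\sigma(y_1,\dots,y_K)$. So both are known given $\mathcal A$, while $\eta$ is not.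

\section{The equation}\label{sec:sde}

Let $h\colon\mathbb R\to[0,1]$ be $C^\infty$ with $h=0$ on $(-\infty,T/2]$ and $h=1$ on $[3T/4,\infty)$. Let $L>0$ and let $\Psi\colon\mathbb R\to\mathbb R$ be $C^\infty$; both are chosen in Section~\ref{proof}. With $X(0)=0$ consider
\begin{equation}\label{eq}
\begin{aligned}
dX_1&=\big[1+L\,h(X_1)\big(1+\cos\Psi(\sinh X_2)\big)\big]dt,\\
dX_2&=\big[\tfrac12f(X_1)^2\tanh X_2\operatorname{sech}^2X_2+g(X_1)\operatorname{sech}X_2\big]dt+f(X_1)\tanh X_2\,dW .
\end{aligned}
\end{equation}
All coefficients are $C^\infty$ and bounded; $\Psi$ enters only inside a cosine and may grow as fast as we like. The first component is a clock up to time $T/2$. After that its speed encodes the quantity that is hard to predict. The second component stores a positive random number $S$ in the form $\operatorname{arsinh}S$; this transformation is what makes the coefficients bounded.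

\paragraph{The stored number.} Put $B_t=\int_0^tf\,dW$ and
\[
S_t=e^{B_t}\int_0^te^{-B_s}g(s)\,ds,\qquad\text{so that}\qquad dS_t=fS_t\,dW+\big(\tfrac12f^2S_t+g\big)dt .
\]
The function $\operatorname{arsinh}$ has derivatives $(1+s^2)^{-1/2}$ and $-s(1+s^2)^{-3/2}$. If $Y=\operatorname{arsinh}S$, these equal $\operatorname{sech}Y$ and $-\sinh Y/\cosh^3Y$ at $s=S$. By It\^o's formula,
\[
dY=f\tanh Y\,dW+\big[\tfrac12f^2(\tanh Y-\tanh^3Y)+g\operatorname{sech}Y\big]dt,
\]
and $\tanh Y-\tanh^3Y=\tanh Y\operatorname{sech}^2Y$. This is the second equation of \eqref{eq} with $f(t),g(t)$ in place of $f(X_1),g(X_1)$. Since $f=g=0$ on $[T/2,\infty)$, $S_t$ is constant for $t\ge T/2$. From now on $S=S_{T/2}$ denotes this constant, and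
\[
V=\cos\Psi(S).
\]
For $t\le T/2$ put $X_1(t)=t$. For $t\ge T/2$ put $X_1(t)=x_V(t)$, where for $c\in[-1,1]$
\begin{equation}\label{ode}
x_c'=1+L\,h(x_c)(1+c),\qquad x_c(T/2)=T/2 .
\end{equation}
Then $(X_1,Y)$ solves \eqref{eq}. Indeed, for $t\le T/2$ we have $h(X_1)=0$ and $X_1(t)=t$. For $t\ge T/2$ the drift of $X_1$ is at least $1$, so $X_1(t)\ge t\ge T/2$, and $f(X_1),g(X_1)$ vanish together with $f(t),g(t)$. By uniqueness, $X=(X_1,Y)$.

Since $B_t=W(t)$ for $t\le T/3$ and $B_{T/2}=z(W)$, the decomposition of Section~\ref{obs} and \eqref{zR} give, almost surely,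
\begin{equation}\label{S}
S=\int_0^{T/3}g(t)\,e^{z(W)-W(t)}dt=\int_0^{T/3}g(t)\exp\big(z(R)-R(t)-\langle\xi,e(t)\rangle\big)dt>0 .
\end{equation}
As a function of $\xi$ this is strictly convex along every line, for every value of $R$.

\paragraph{The law of $S$.} We have $S=e^{Z'}S'$ with $Z'=\int_{T/3}^{T/2}f\,dW$ and $S'=e^{W(T/3)}\int_0^{T/3}e^{-W}g\,dt>0$. The variable $Z'$ is independent of $S'$ and is Gaussian with positive variance, because $f$ is continuous with $f(T/3)=1$. Conditioning on $S'$, we see that
\begin{equation}\label{law}
s\mapsto\mathbb P(S\ge s)\ \text{is continuous and strictly decreasing from $1$ to $0$ on }(0,\infty).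
\end{equation}
This law does not depend on $L$ or $\Psi$.

\paragraph{The output.} By construction $X_1(T)=G(V)$ with $G(c)=x_c(T)$. The function $G$ is continuous on $[-1,1]$, by continuous dependence on parameters. Let $c\ge c'$. Since $h\ge0$, comparison in \eqref{ode} gives $x_c\ge x_{c'}$. On $[3T/4,T]$ both solutions are at least $t\ge3T/4$, so that $h=1$ there and the slopes differ by exactly $L(c-c')$. Hence
\[
G(c)-G(c')\ge\tfrac{LT}4(c-c').
\]
Given an approximation $\widehat X$, truncate $\widehat X_1$ to the interval $[G(-1),G(1)]$ and let $\widehat V\in[-1,1]$ be the image of the result under $G^{-1}$. Truncation to an interval that contains $G(V)$ does not increase the distance to $G(V)$, so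
\begin{equation}\label{out}
|X(T)-\widehat X|<\ell\quad\Longrightarrow\quad|V-\widehat V|<\rho:=\frac{4\ell}{LT}.
\end{equation}
A large $L$ makes the required precision $\rho$ small; this is how a prescribed error level $\ell$ is reached.

\section{Two Fourier estimates}\label{tools}

The first estimate says that a nearly uniform angle cannot have a well predictable cosine. It bounds the indicator of $\{|\cos\theta-q|<\rho\}$ by a smooth function with small mean and summable Fourier coefficients.

\begin{lemma}\label{majorant}
Let $\rho>0$. There are $C_\rho\in(0,\infty)$ and, for every $q\in[-1,1]$, a $2\pi$-periodic function $w_q\colon\mathbb R\to[0,1]$ of class $C^\infty$ such that $(q,\theta)\mapsto w_q(\theta)$ is continuous, $w_q(\theta)=1$ whenever $|\cos\theta-q|\le\rho$, and the Fourier series $w_q(\theta)=\sum_{k\in\mathbb Z}c_k(q)e^{ik\theta}$ satisfies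
\[
0\le c_0(q)\le\sqrt{2\rho},\qquad|c_k(q)|\le C_\rho k^{-2}\quad(k\ne0).
\]
\end{lemma}

\begin{proof}
Fix a $C^\infty$ function $\tau\colon\mathbb R\to[0,1]$ with $\tau=1$ on $[-1,1]$ and $\tau=0$ off $[-2,2]$, and let $w_q(\theta)=\tau((\cos\theta-q)/\rho)$. Since
\[
w_q''(\theta)=\rho^{-2}\tau''\Big(\frac{\cos\theta-q}{\rho}\Big)\sin^2\theta-\rho^{-1}\tau'\Big(\frac{\cos\theta-q}{\rho}\Big)\cos\theta,
\]
two integrations by parts in $c_k(q)=\frac1{2\pi}\int_{-\pi}^\pi w_q(\theta)e^{-ik\theta}d\theta$ give the bound on $c_k(q)$ with $C_\rho=\|\tau''\|_\infty\rho^{-2}+\|\tau'\|_\infty\rho^{-1}$.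

Since $w_q\ge0$, we have $c_0(q)\ge0$. By symmetry, $c_0(q)$ is at most $1/\pi$ times the length of $\{\theta\in[0,\pi]:|\cos\theta-q|\le2\rho\}$. This set is an interval $[\alpha,\beta]$, and $\cos\alpha-\cos\beta\le4\rho$. On the other hand $\frac{\alpha+\beta}2$ lies between $\frac{\beta-\alpha}2$ and $\pi-\frac{\beta-\alpha}2$, so that $\sin\frac{\alpha+\beta}2\ge\sin\frac{\beta-\alpha}2$. Using $\sin x\ge2x/\pi$ on $[0,\pi/2]$ we get
\[
\cos\alpha-\cos\beta=2\sin\tfrac{\alpha+\beta}2\sin\tfrac{\beta-\alpha}2\ge2\sin^2\tfrac{\beta-\alpha}2\ge2\Big(\frac{\beta-\alpha}\pi\Big)^2 .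
\]
So $\beta-\alpha\le\pi\sqrt{2\rho}$ and $c_0(q)\le\sqrt{2\rho}$.
\end{proof}

The second estimate replaces the exact Gaussian integral of Section~\ref{idea}. It uses nothing about the phase except a lower bound on its second derivative.

\begin{lemma}[van der Corput]\label{vdc}
Let $\phi\in C^2[a,b]$ be real with $\phi''\ge\Lambda>0$ and let $A\in C^1[a,b]$. Then
\[
\Big|\int_a^be^{i\phi}A\,ds\Big|\le6\Lambda^{-1/2}\Big(|A(b)|+\int_a^b|A'|\,ds\Big).
\]
\end{lemma}

\begin{proof}
Let $x\in[a,b]$. Since $\phi'$ increases with slope at least $\Lambda$, the set where $|\phi'|<\sqrt\Lambda$ is an interval of length at most $2\Lambda^{-1/2}$. The rest of $[a,x]$ consists of at most two intervals $[c,d]$ on which $|\phi'|\ge\sqrt\Lambda$ and $\phi'$ has constant sign. On each of them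
\[
\int_c^de^{i\phi}ds=\Big[\frac{e^{i\phi}}{i\phi'}\Big]_c^d+\int_c^d\frac{\phi''}{i(\phi')^2}e^{i\phi}ds ,
\]
and the last integral is at most $\int_c^d\phi''(\phi')^{-2}ds=\big|\frac1{\phi'(c)}-\frac1{\phi'(d)}\big|$ in modulus. Since $\phi'$ has constant sign, the modulus of the right-hand side is altogether at most twice the larger of $1/|\phi'(c)|$ and $1/|\phi'(d)|$, hence at most $2\Lambda^{-1/2}$. So $F(x)=\int_a^xe^{i\phi}ds$ satisfies $|F(x)|\le6\Lambda^{-1/2}$, and the claim follows from $\int_a^be^{i\phi}A\,ds=F(b)A(b)-\int_a^bFA'\,ds$.
\end{proof}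

\section{Proof of Theorem \ref{main}(a)}\label{proof}

\paragraph{Reduction to $d=2$, $m=1$.} If $d>2$, add components of the equation that are identically zero; the error of $\widehat X$ is at least that of its first two components. If $m>1$, let the equation use only the first Brownian component $W_1$, and call the others $W'$. For a fixed path of $W'$, an affine function of the pair of paths is affine in the first path. So a generalized adaptive approximation based on $(W_1,W')$ and $Q$ is one based on $W_1$ and the random element $(Q,W')$, with the same $N$. Since $(Q,W')$ is independent of $W_1$, we may take $d=2$ and $m=1$. The equation is \eqref{eq}.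

\paragraph{Parameters.} Let $\bar a_n=\sup_{k\ge n}a_k$. The supremum $\bar a_1$ is attained because $a_n\to0$, so $\bar a_1<1$. We choose, in this order:
\begin{enumerate}
\item $L$ so large that, with $\rho=4\ell/(LT)$ as in \eqref{out},
\[
\vartheta:=\sqrt{2\rho}<\tfrac12(1-\bar a_1).
\]
By Lemma~\ref{majorant}, $\vartheta$ bounds the probability of predicting the cosine of a uniform angle to within $\rho$; $C_\rho$ is the constant of that lemma.
\item $\delta_n=\frac{1-\bar a_1}{2n}$, our allowance for small losses, and $p_n=\frac{\bar a_n+\delta_n}{1-\vartheta}$. Since $\bar a_n+\delta_n\le\frac{1+\bar a_1}2<1-\vartheta$, we have $p_n\in(0,1)$. Moreover $p_n$ is strictly decreasing, and $p_n\to0$.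
\item $z_n>0$ with $\mathbb P(S\ge z_n)=p_n$, possible by \eqref{law}. Then $z_n\uparrow\infty$ strictly.
\item $K_n=\lceil2n/\delta_n\rceil$ and $M_n=K_n+1$. If $\mathbb E[N]\le n$, then Markov's inequality gives $\mathbb P(N>K_n)\le n/K_n\le\delta_n/2$.
\item $D_n>0$ with
\[
\mathbb P\big(\|R\|_\infty+|z(R)|>D_n\ \text{ or }\ |\xi|>D_n\big)\le\tfrac{\delta_n}4,
\]
where $R$ and $\xi$ are formed with $M=M_n$.
\item $E_n=\sup_t|e(t)|$ (with $M=M_n$) and $j_n=\lambda_{M_n}e^{-D_n-2D_nE_n}>0$. This will be a lower bound for the curvature of $S$ along the unknown direction. The exponential weight in \eqref{S} has no positive lower bound, and this is why we truncate at $D_n$.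
\item $\kappa_n>0$ with
\begin{equation}\label{kappa}
4\pi^2C_\rho(\kappa_nj_n)^{-1/2}=\tfrac{\delta_n}4 .
\end{equation}
\item $\Psi\in C^\infty(\mathbb R)$ with $\Psi''\ge0$, $\Psi'\ge1$ and $\Psi'\ge\kappa_n$ on $[z_n,\infty)$ for every $n$.
\end{enumerate}
A function as in item 8 exists because $z_n\to\infty$. Indeed $\beta(s)=\max(\{1\}\cup\{\kappa_n:z_n\le s\})$ is a maximum over a finite set and is nondecreasing in $s$. Let $\varrho_0\ge0$ be a $C^\infty$ function supported in $[-1,1]$ with integral $1$. Then $\omega(s)=\int\beta(s+1+x)\varrho_0(x)\,dx$ is $C^\infty$, nondecreasing, and $\omega\ge\beta$. Take $\Psi(s)=\int_0^s\omega$. There is no circularity: the laws of $S$, $R$ and $\xi$ do not depend on $L$ or $\Psi$.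

This fixes the equation. Now fix $n$ and a generalized adaptive approximation $\widehat X$ with $\mathbb E[N]\le n$, form $R$ and $\xi$ with $M=M_n$, and drop the index $n$ from $p,\delta,K,M,D,E,j,\kappa$. We keep it in the threshold $z_n$, to distinguish it from the functional $z$.

\begin{lemma}\label{key}
$\mathbb P\big(|V-\widehat V|<\rho,\ N\le K,\ S\ge z_n\big)\le\vartheta p+\dfrac\delta2 .$
\end{lemma}

The idea is to freeze everything except the unknown Gaussian coordinate $\eta$ of Lemma~\ref{gauss}. On $\{N\le K\}$ the prediction $\widehat V$ is then a constant, while the angle $\Psi(S)$ is a function of $\eta$ with second derivative at least $\kappa j$ where $S\ge z_n$. This makes the angle nearly uniform.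

\begin{proof}
By the choice of $D$, the event $\{\|R\|_\infty+|z(R)|>D\}\cup\{|\xi|>D\}$ contributes at most $\delta/4$. Since $\xi$ is independent of $(R,Q)$, Fubini's theorem allows us to fix values $R=r$ with $\|r\|_\infty+|z(r)|\le D$ and $Q=\mathsf q$, and to let only $\xi\sim N(0,I_M)$ be random. Write $\mathbb P_{r,\mathsf q}$ for the resulting probability. It suffices to show
\begin{equation}\label{goal}
\mathbb P_{r,\mathsf q}\big(|V-\widehat V|<\rho,\ N\le K,\ S\ge z_n,\ |\xi|\le D\big)\le\vartheta\,\mathbb P_{r,\mathsf q}(S\ge z_n)+\tfrac\delta4 ;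
\end{equation}
integration over these $(r,\mathsf q)$ then gives the claim, because $\mathbb P(S\ge z_n)=p$.

The observations have the form \eqref{affine}, so Lemma~\ref{gauss} applies: $\xi=\mathbf m+\eta v$, and $\eta\sim N(0,1)$ given $\mathcal A$. If $|\xi|\le D$, then $|\mathbf m|\le D$ and $|\eta|\le D$. We work on the event $\{|\mathbf m|\le D,\ N\le K\}\in\mathcal A$. On it $\widehat V$ is $\mathcal A$-measurable. By \eqref{S}, $S=J(\eta)$ with
\[
J(s)=\int_0^{T/3}g\,e^{z(r)-r-\langle\mathbf m,e\rangle-s\langle v,e\rangle}dt ,
\]
a smooth function of $s$ that is determined by $\mathcal A$. For $|s|\le D$ the exponent is at least $-D-2DE$. Hence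
\[
J''(s)=\int_0^{T/3}g\,\langle v,e\rangle^2e^{z(r)-r-\langle\mathbf m,e\rangle-s\langle v,e\rangle}dt\ge e^{-D-2DE}\langle A_Mv,v\rangle\ge j .
\]
The event $\{S\ge z_n\}$ depends on $\eta$ and need not be in $\mathcal A$. But it cuts out a simple set: since $J$ is convex, $I=\{s\in[-D,D]:J(s)\ge z_n\}$ is a union of at most two closed intervals. On $I$ the phase $\Theta=\Psi\circ J$ satisfies
\[
\Theta''=\Psi''(J)(J')^2+\Psi'(J)J''\ge\kappa j ,
\]
because $\Psi''\ge0$, and $\Psi'(J)\ge\kappa$ where $J\ge z_n$.

Let $\gamma(s)=(2\pi)^{-1/2}e^{-s^2/2}$. For an integer $k\ge1$, apply Lemma~\ref{vdc} with $\phi=k\Theta$, $\phi''\ge\kappa j$, on each interval of $I$. The values of $\gamma$ at the right endpoints sum to at most $2(2\pi)^{-1/2}$, and $\int_{\mathbb R}|\gamma'|=2(2\pi)^{-1/2}$. Since $4(2\pi)^{-1/2}<2$,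
\[
\Big|\int_Ie^{ik\Theta(s)}\gamma(s)\,ds\Big|\le12(\kappa j)^{-1/2},
\]
and by complex conjugation this holds for all integers $k\ne0$.

Now use Lemma~\ref{majorant} with $q=\widehat V$ and write $c_k=c_k(\widehat V)$. Since $V=\cos\Theta(\eta)$, since $\widehat V$, $I$ and $\Theta$ are determined by $\mathcal A$ while $\eta$ has density $\gamma$ given $\mathcal A$, and since the Fourier series of $w_q$ converges uniformly,
\begin{align*}
\mathbb P_{r,\mathsf q}\big(|V-\widehat V|<\rho,\ \eta\in I\mid\mathcal A\big)
&\le\int_Iw_{\widehat V}(\Theta(s))\gamma(s)\,ds=\sum_{k\in\mathbb Z}c_k\int_Ie^{ik\Theta}\gamma\,ds\\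
&\le\vartheta\int_I\gamma\,ds+2\sum_{k\ge1}\frac{C_\rho}{k^2}\,12(\kappa j)^{-1/2}\\
&\le\vartheta\,\mathbb P_{r,\mathsf q}(S\ge z_n\mid\mathcal A)+4\pi^2C_\rho(\kappa j)^{-1/2},
\end{align*}
where the last step uses $\{\eta\in I\}\subset\{S\ge z_n\}$ and $\sum_{k\ge1}k^{-2}=\pi^2/6$. The last term is $\delta/4$ by \eqref{kappa}. Conversely, on $\{|\xi|\le D\}$ the event $\{S\ge z_n\}$ is contained in $\{\eta\in I\}$. So taking expectations over the event $\{|\mathbf m|\le D,\ N\le K\}$ gives \eqref{goal}.
\end{proof}

\paragraph{Conclusion.} By \eqref{out}, Lemma~\ref{key} and $\mathbb P(N>K)\le\delta/2$,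
\begin{align*}
\mathbb P\big(|X(T)-\widehat X|\ge\ell\big)
&\ge\mathbb P\big(|V-\widehat V|\ge\rho,\ N\le K,\ S\ge z_n\big)\\
&\ge\mathbb P(N\le K,\ S\ge z_n)-\vartheta p-\tfrac\delta2\\
&\ge p-\tfrac\delta2-\vartheta p-\tfrac\delta2=(1-\vartheta)p_n-\delta_n=\bar a_n\ge a_n .
\end{align*}
Since $n$ and $\widehat X$ were arbitrary and the equation does not depend on them, Theorem~\ref{main}(a) is proved.\qed

\begin{remark}
Apart from giving $\bar a_1<1$, the hypothesis $a_n\to0$ entered through $p_n\to0$, that is, $z_n\to\infty$. This is what keeps $\beta$, and hence $\Psi$, finite: the frequency at each value of $S$ has to defeat only the finitely many indices $n$ with $z_n\le S$.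
\end{remark}

\section{The converse and the classification}\label{conv}

\begin{proof}[Proof of Theorem~\ref{converse}]
Let $X^k$ be the time-continuous Euler--Maruyama scheme for \eqref{sde} with $k$ equal steps. The value $X^k_T$ is a measurable function of the $m$ components of $W$ at $k$ times, that is, of $mk$ point evaluations. So $\widehat X_n=X_T^{\lfloor n/m\rfloor}$ has cost $m\lfloor n/m\rfloor\le n$ when $n\ge m$. For $n<m$ let $\widehat X_n$ be constant, at cost $1$. It remains to show $\mathbb E|X_T^k-X_T|\to0$ as $k\to\infty$. The coefficients need not be globally Lipschitz, so we localize.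

For $\varrho>|x_0|+1$ multiply $\mu$ and $\sigma$ by a smooth compactly supported function that equals $1$ on the ball of radius $\varrho$ around $0$. Let $X^{(\varrho)}$ and $X^{k,(\varrho)}$ be the corresponding solution and Euler scheme. The new coefficients are globally Lipschitz, and the classical convergence theorem for the Euler scheme \cite[Ch.~10]{KP} gives $\sup_{t\le T}|X_t^{k,(\varrho)}-X_t^{(\varrho)}|\to0$ in probability as $k\to\infty$.

On $\{\sup_t|X_t|<\varrho-1\}$ we have $X^{(\varrho)}=X$ almost surely, since the coefficients agree on the ball of radius $\varrho$. If moreover $\sup_t|X_t^{k,(\varrho)}-X_t^{(\varrho)}|<1$, then $X^{k,(\varrho)}$ stays in this ball and coincides, step by step, with $X^k$. Hence for every $\varepsilon>0$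
\[
\limsup_{k\to\infty}\mathbb P\big(|X_T^k-X_T|>\varepsilon\big)\le\mathbb P\big(\sup_{t\le T}|X_t|\ge\varrho-1\big),
\]
and the right-hand side tends to $0$ as $\varrho\to\infty$. So $X^k_T\to X_T$ in probability. Since $\mu$ and $\sigma$ are bounded, $\sup_k\mathbb E|X_T^k|^2<\infty$ and $\mathbb E|X_T|^2<\infty$. Therefore $|X_T^k-X_T|$, $k\in\mathbb N$, is uniformly integrable, and the convergence holds in $L^1$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{class}]
Sufficiency is Theorem~\ref{main}, applied to the smaller class of adaptive approximations. Necessity of $a_n\to0$ follows from Theorem~\ref{converse}, in (2) because convergence in $L^1$ implies convergence in probability. For the remaining condition in (2), take the constant approximation $\widehat X\equiv x$ with $x$ in the support of the law of $X(T)$. It has cost $1\le n$ for every $n$, and $\mathbb P(|X(T)-x|\ge\ell)<1$. So $a_n<1$ for all $n$.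
\end{proof}

\begin{thebibliography}{9}
\bibitem{KP} Kloeden and Platen, \emph{Numerical Solution of SDEs}.
\bibitem{Y} Larisa Yaroslavtseva, \emph{On non-polynomial lower error bounds for adaptive strong approximation of SDEs}, arXiv:1609.08073 (2016).
\end{thebibliography}

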